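\title{Real zeros of critical generalized Kac polynomials and Brownian local time}

\begin{abstract}
We study random polynomials $f_n(x)=\sum_{m=0}^n c_{m,n}\xi_mx^m$ with deterministic weights $|c_{m,n}|\sim m^{-1/2}$ and independent centered coefficients $\xi_m$ of variance one with uniformly bounded moments of order $2+\varepsilon_0$. We prove that the expected number of zeros in $(0,1)$ is $(1+o(1))\pi^{-1}\sqrt{\log n}$, as in the Gaussian case. We also show that the counting processes of the positive and of the negative zeros, divided by $\sqrt{\log n}$, converge to $(2\pi)^{-1/2}$ times the local times at $0$ of two independent Brownian motions, together with their first and second moments. The proof couples $f_n$, by Skorokhod embedding, with a polynomial whose coefficients of large index are Gaussian, transfers the zero count by means of polylogarithmic moment bounds, and applies the Kac--Rice formula.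
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the results}

Let $\varepsilon_0>0$ and $C_*<\infty$ be constants and let $(a_m)$ be a sequence of real numbers with $a_m\to0$. We consider the random polynomials
\[
f_n(x)=\sum_{m=0}^n c_{m,n}\,\xi_m\,x^m
\]
under the following two assumptions.
\begin{itemize}
\item[(A)] The $\xi_m$ are independent real random variables with $\mathbb{E}\xi_m=0$, $\mathbb{E}\xi_m^2=1$ and $\mathbb{E}|\xi_m|^{2+\varepsilon_0}\le C_*$ for all $m$.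
\item[(B)] The $c_{m,n}$ are deterministic real numbers with $\bigl|\,|c_{m,n}|\,m^{1/2}-1\bigr|\le a_m$ for $1\le m\le n$, and $|c_{0,n}|$ is bounded uniformly in $n$.
\end{itemize}
For a function $G$ and an interval $I$, let $N_G(I)$ be the number of distinct zeros of $G$ in $I$, with the convention $N_G(I)=0$ if $G\equiv0$.

Polynomials with weights $c_{m,n}\approx m^\rho$ are called generalized Kac polynomials, and (B) is the critical regime $\rho=-1/2$. The variance of $f_n(x)$ shows why this exponent is special. For $x$ close to $1$ the factor $x^{2m}$ cuts the sum $\sum_m m^{2\rho}x^{2m}$ off at $m\approx1/(1-x)$, and the block $2^k\le m<2^{k+1}$ below the cutoff contributes about $2^{k(2\rho+1)}$. For $\rho>-1/2$ the blocks near the cutoff dominate. For $\rho<-1/2$ the first blocks dominate and the variance stays bounded. For $\rho=-1/2$ every block contributes about $\log2$, so as $x$ moves toward $1$ and new blocks are switched on, $f_n(x)$ behaves like a random walk whose time is $\log\frac1{1-x}$.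 The walk runs until the degree is exhausted, at time about $\log n$, and a walk of that length is expected to return to the neighborhood of $0$ about $\sqrt{\log n}$ times.

When the $\xi_m$ are independent standard Gaussians it is known that
\begin{equation}\label{eq:main}
\mathbb{E}N_{f_n}(0,1)=\frac{1+o(1)}{\pi}\sqrt{\log n}\qquad(n\to\infty).
\end{equation}
The conjecture that \eqref{eq:main} holds for all coefficient laws satisfying (A) comes from the work of Krishnapur, Lundberg and Nguyen \cite{KLN}. We prove it; the proof does not use the Gaussian case.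

\begin{theorem}\label{thm:mean}
Under \textup{(A)} and \textup{(B)}, $\mathbb{E}N_{f_n}(0,1)=\frac{1+o(1)}{\pi}\sqrt{\log n}$. Hence $\mathbb{E}N_{f_n}(-1,1)=\frac{2+o(1)}{\pi}\sqrt{\log n}$.
\end{theorem}

The random walk picture also predicts the law of the number of zeros. Recall that the local time at $0$ of a standard Brownian motion $B$ is the process
\[
L_s=\lim_{\eta\to0}\frac1{2\eta}\,\bigl|\{0\le\alpha\le s:\ |B_\alpha|\le\eta\}\bigr|,
\]
where $|\cdot|$ is Lebesgue measure; it measures the time that $B$ spends near $0$. For $0<s<1$ let $N_n^\pm(s)$ be the number of distinct zeros of $f_n$ of the form $\pm x$ with $0<x<1-n^{-s}$, and let $N_n^\pm(1)$ be the number of distinct zeros $\pm x$ with $0<x<1$; all these numbers are $0$ if $f_n\equiv0$. We write $\Rightarrow$ for convergence in distribution.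

\begin{theorem}\label{thm:law}
Under \textup{(A)} and \textup{(B)}, the finite-dimensional distributions of
\[
\bigl((\log n)^{-1/2}(N_n^+(s),N_n^-(s))\bigr)_{0<s\le1}
\]
converge to those of $\frac1{\sqrt{2\pi}}(L_s^+,L_s^-)_{0<s\le1}$, where $L^+$ and $L^-$ are the local times at $0$ of two independent standard Brownian motions. First moments and second (mixed) moments converge too. In particular, with $Z_1,Z_2$ independent standard normal variables,
\[
\frac{N_{f_n}(0,1)}{\sqrt{\log n}}\Rightarrow\frac{|Z_1|}{\sqrt{2\pi}},\qquad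
\frac{N_{f_n}(-1,1)}{\sqrt{\log n}}\Rightarrow\frac{|Z_1|+|Z_2|}{\sqrt{2\pi}},
\]
\[
\operatorname{Var}N_{f_n}(0,1)\sim\Bigl(\frac1{2\pi}-\frac1{\pi^2}\Bigr)\log n,\qquad
\operatorname{Var}N_{f_n}(-1,1)\sim2\Bigl(\frac1{2\pi}-\frac1{\pi^2}\Bigr)\log n.
\]
\end{theorem}

Thus the number of zeros does not concentrate: its standard deviation has the same order as its mean. Theorem~\ref{thm:mean} is proved in Sections~\ref{sec:apriori}--\ref{sec:mean}, without reference to Theorem~\ref{thm:law}, which is proved in Section~\ref{sec:law}. Section~\ref{sec:models} works out two model cases and derives from them the plan of the proof.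

\subsection{The role of the assumptions}

The moment of order $2+\varepsilon_0$ is used three times: for anti-concentration uniformly in the laws (Lemma~\ref{lem:smallball}), for a polynomial rate in the coupling (Proposition~\ref{prop:coupling}), and for Lyapunov's condition in Section~\ref{sec:joint}. Mean zero and variance one do not suffice. Let $\xi_m=\pm2^{m/2}$ with probability $2^{-m-1}$ each and $\xi_m=0$ otherwise. By Descartes' rule of signs the number of positive zeros of $f_n$ is at most the number of nonzero coefficients, whose expectation is at most $\sum_m2^{-m}=2$.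

The condition $a_m\to0$ gives the asymptotics of the variances in Lemma~\ref{lem:cov}(a),(b), hence the constant $1/\pi$. The bound on $c_{0,n}$ is used in Lemma~\ref{lem:moments} and to keep the contribution of the first coefficients small (Lemma~\ref{lem:cov}(e)). Some bound is needed: if $\xi_m=\pm1$, $c_{m,n}=m^{-1/2}$ for $m\ge1$ and $c_{0,n}=2\sqrt n>\sum_{m=1}^nm^{-1/2}$, then $f_n$ has no zero in $[-1,1]$.

\subsection{Conventions}\label{sec:conv}

We write $\ell=\log n$ and $c_m=c_{m,n}$. Since $L^q$ norms increase with $q$, we may assume $\varepsilon:=\varepsilon_0\in(0,1]$, and we enlarge $C_*$ so that standard Gaussian variables satisfy (A). The letters $C,c$ without index denote positive constants that depend only on $\varepsilon$, $C_*$, $(a_m)$ and $\sup_n|c_{0,n}|$ and may change from line to line; further dependence is shown by an index, as in $C_q$. The degree $n$ is always large. By (B),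
\begin{equation}\label{eq:weights}
c_m^2=\frac{1+\gamma_m}{m},\quad|\gamma_m|\le\bar a_m:=2a_m+a_m^2\to0,\qquad |c_m|\le Cm^{-1/2}\quad(1\le m\le n),\qquad|c_0|\le C,
\end{equation}
and there is $m_*\ge1$, independent of $n$, with $\frac12m^{-1/2}\le|c_m|\le\frac32m^{-1/2}$ for $m_*\le m\le n$. We let $\mathcal{P}_n$ be the class of random polynomials $\sum_{m=0}^nc_m\zeta_mx^m$ with independent $\zeta_m$ satisfying (A); their laws may depend on $n$. The letter $Z$ denotes a standard normal variable, $p_Y$ the density of a nondegenerate Gaussian vector $Y$, $\|Y\|_q=(\mathbb{E}|Y|^q)^{1/q}$, and $\mathbb{D}(z,r)$ the closed disc with center $z$ and radius $r$. We use the elementary bounds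
\begin{equation}\label{eq:sums}
\sum_{m\ge1}m^je^{-\lambda m}\le C_j\lambda^{-j-1}\quad(j\ge0),\qquad\sum_{m\ge1}m^{-1}e^{-\lambda m}\le1+\log\frac1\lambda\qquad(0<\lambda\le1).
\end{equation}
The first follows from $m^je^{-\lambda m/2}\le C_j\lambda^{-j}$ and $\sum_{m\ge1}e^{-\lambda m/2}\le2/\lambda$; the second sum equals $-\log(1-e^{-\lambda})\le\log(2/\lambda)$.

\section{Two model cases and the plan of the proof}\label{sec:models}

\subsection{The Kac--Rice formula}

Let $(Y,Y_0)$ be a Gaussian vector such that $Y_0$ has an invertible covariance matrix $\Sigma$. The conditional law of $Y$ given $Y_0=y_0$ is Gaussian with mean and covariance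
\begin{equation}\label{eq:regression}
\mathbb{E}Y+\operatorname{Cov}(Y,Y_0)\Sigma^{-1}(y_0-\mathbb{E}Y_0),\qquad\operatorname{Cov}(Y,Y)-\operatorname{Cov}(Y,Y_0)\Sigma^{-1}\operatorname{Cov}(Y_0,Y).
\end{equation}
Conditioning a Gaussian vector on a value always refers to this formula. We use the Kac--Rice formula for the first two factorial moments in the following form.

\begin{theorem}[{\cite[Theorem~3.2]{AW}}]\label{thm:KR}
Let $G$ be a Gaussian process, not necessarily centered, on a compact interval $I$, with smooth paths, such that almost surely no $t\in I$ satisfies $G(t)=G'(t)=0$.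
\begin{itemize}
\item[(i)] If $\operatorname{Var}G(t)>0$ for all $t\in I$, then $\mathbb{E}N_G(I)=\int_I\rho_1(t)\,dt$, where
\[
\rho_1(t)=\mathbb{E}\bigl[|G'(t)|\,\big|\,G(t)=0\bigr]\,p_{G(t)}(0).
\]
\item[(ii)] If $(G(t),G(u))$ is nondegenerate for all $t\ne u$ in $I$, then $\mathbb{E}\bigl[N_G(I)(N_G(I)-1)\bigr]=\iint_{I^2}\rho_2(t,u)\,dt\,du$, where
\[
\rho_2(t,u)=\mathbb{E}\bigl[|G'(t)G'(u)|\,\big|\,G(t)=G(u)=0\bigr]\,p_{(G(t),G(u))}(0,0).
\]
\end{itemize}
\end{theorem}

A fixed point is almost surely not a zero, so the formulas hold for open and half-open intervals as well. Write $\mu(t)=\mathbb{E}G(t)$, $\sigma_t^2=\operatorname{Var}G(t)$, $r_t=\operatorname{Cov}(G(t),G'(t))$ and $\omega_t^2=\operatorname{Var}G'(t)-r_t^2/\sigma_t^2$. By \eqref{eq:regression}, $G'(t)$ given $G(t)=0$ has the law of $\kappa_t+\omega_tZ$ with $\kappa_t=\mu'(t)-r_t\mu(t)/\sigma_t^2$. Now $\mathbb{E}|\kappa+\omega Z|=\frac12\mathbb{E}\bigl(|\omega Z+\kappa|+|\omega Z-\kappa|\bigr)\ge\omega\,\mathbb{E}|Z|$, $\mathbb{E}|\kappa+\omega Z|\le\omega\,\mathbb{E}|Z|+|\kappa|$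 and $\mathbb{E}|Z|=\sqrt{2/\pi}$. Therefore
\begin{equation}\label{eq:rho1bounds}
\frac1\pi\,\frac{\omega_t}{\sigma_t}\,e^{-\mu(t)^2/2\sigma_t^2}\le\rho_1(t)\le\frac1\pi\,\frac{\omega_t}{\sigma_t}+\frac{|\kappa_t|}{\sqrt{2\pi}\,\sigma_t},
\end{equation}
and $\rho_1(t)=\omega_t/(\pi\sigma_t)$ when $G$ is centered.

\subsection{The Gaussian power series}\label{sec:series}

Everything can be computed for the series $\sum_{m\ge1}m^{-1/2}g_mx^m$ with independent standard Gaussian $g_m$. Its covariance is $K(x,y)=\sum_m(xy)^m/m=-\log(1-xy)$. Let $G(t)$ be its value at $x=1-e^{-t}$, and let $y=1-e^{-u}$. Since $1-xy=e^{-t}+e^{-u}-e^{-t-u}$ lies between $e^{-\min(t,u)}$ and $2e^{-\min(t,u)}$,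
\[
\min(t,u)-\log2\le\operatorname{Cov}(G(t),G(u))\le\min(t,u).
\]
So on large scales $G$ has the covariance of Brownian motion. On scale one it is smooth. From $\partial_yK=x/(1-xy)$, $\partial_x\partial_yK=(1-xy)^{-2}$, $dx/dt=e^{-t}$ and $1-x^2=e^{-t}(1+x)$ we get
\[
\sigma_t^2=t-\log(1+x),\qquad r_t=\frac{x}{1+x},\qquad\operatorname{Var}G'(t)=\frac1{(1+x)^2},
\]
and $0\le\operatorname{Cov}(G'(t),G'(u))=e^{-t-u}(1-xy)^{-2}\le e^{-|t-u|}$. Hence $\omega_t^2\to\frac14$ and $\sigma_t^2\sim t$ as $t\to\infty$, so the Kac--Rice intensity is $\rho_1(t)=\omega_t/(\pi\sigma_t)\sim1/(2\pi\sqrt t)$ and $\int_1^T\rho_1(t)\,dt\sim\sqrt T/\pi$. A polynomial of degree $n$ resembles the series as long as $1-x\gg1/n$, that is, up to $T\approx\log n$. This is the guess \eqref{eq:main}.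

The same formulas suggest Theorem~\ref{thm:law}. A smooth function with simple zeros, none at the endpoints, satisfies $N_G[0,T]=\lim_{\delta\to0}\frac1{2\delta}\int_0^T\mathbf{1}\{|G|\le\delta\}|G'|\,dt$. The slopes $G'(t)$ decorrelate over times of order one and are almost uncorrelated with $G/\sqrt T$, so heuristically $|G'|$ may be replaced by its limiting mean $\mathbb{E}|Z/2|=1/\sqrt{2\pi}$. What remains is
\[
\frac1{2\delta}\int_0^T\mathbf{1}\{|G(t)|\le\delta\}\,dt=\sqrt T\,\frac1{2\eta}\int_0^1\mathbf{1}\bigl\{|G(\alpha T)|/\sqrt T\le\eta\bigr\}\,d\alpha,\qquad\eta=\delta/\sqrt T,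
\]
which should be close to $\sqrt T\,L_1$. One is led to $N_G[0,T]\approx\sqrt{T/2\pi}\,L_1$.

\subsection{Random signs}\label{sec:signs}

Now let $c_m=m^{-1/2}$ for $m\ge1$ and $\xi_m=\pm1$ with probability $\frac12$ each. Zeros are decided by values of $f_n$ on scale one, although typical values have size $\sqrt t$. We therefore want a Gaussian polynomial at distance $o(1)$ from $f_n$. This is impossible for the first terms: $|\xi_1-g|\ge\bigl|1-|g|\bigr|$ has order one under every coupling with a standard Gaussian $g$. It is possible for the terms of index $m\ge M$, with an error that is a negative power of $M$.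

Let $W$ be a Brownian motion, $\tau_{M-1}=0$, and let $\tau_m$ be the first time after $\tau_{m-1}$ at which $|W-W(\tau_{m-1})|=m^{-1/2}$. The increments $W(\tau_m)-W(\tau_{m-1})$ are independent and equal to $\pm m^{-1/2}$ with probability $\frac12$ each, so they realize $c_m\xi_m$. The increments $W(V_m)-W(V_{m-1})$ along the deterministic clock $V_m=\sum_{j=M}^mj^{-1}$ realize $c_mg_m$. By Brownian scaling, $\tau_m-\tau_{m-1}$ has the law of $\tau^\circ/m$, where $\tau^\circ$, the exit time from $(-1,1)$, has mean $1$ and finite variance. Hence $\operatorname{Var}(\tau_m-V_m)\le\operatorname{Var}(\tau^\circ)\sum_{j\ge M}j^{-2}\le C/M$ for every $m$. The two clocks differ by about $M^{-1/2}$, and so $D_m=W(\tau_m)-W(V_m)$ has size about $M^{-1/4}$. The individual coefficients $\xi_m$ and $g_m$ are not close; only the partial sums are. Summation by parts converts this into closeness of the polynomials: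
\[
\sum_{m=M}^nc_m(\xi_m-g_m)x^m=(1-x)\sum_{m=M}^{n-1}D_mx^m+D_nx^n,
\]
and for $x\in[0,1]$ the right side is at most $\max_m|D_m|$ in absolute value.

\subsection{The plan and the choice of scales}\label{sec:plan}

Let $h_n=\mu+X$, where $\mu$ is the sum of the terms of $f_n$ of index $m<M$, left unchanged, and $X$ is the Gaussian replacement of the rest. Conditionally on $\xi_0,\dots,\xi_{M-1}$, $h_n$ is a Gaussian process with mean $\mu$, and Theorem~\ref{thm:KR} applies. Three requirements fix the scales.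
\begin{itemize}
\item Off an event of probability $M^{-c}\ell^{C}$, the polynomials $f_n$ and $h_n$ have the same number of zeros (Sections~\ref{sec:coupling} and~\ref{sec:mean}). On that event we only have the a priori bound $\|N\|_q\le C_q\ell^2$ (Section~\ref{sec:apriori}). So $M^{-c}$ should beat every power of $\ell$.
\item In logarithmic time $t$, the mean $\mu$ has size $\sqrt{\log M}$ and slope of size $Me^{-t}$. Both are negligible, compared with $\sqrt t$ and with $1$, only for $t\ge t_0$ with $t_0\gg\log M$ (Section~\ref{sec:cov}).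
\item The zeros with $t<t_0$ are controlled by an a priori bound of order $t_0^2$, which has to be $o(\sqrt\ell)$.
\end{itemize}
Thus we need $\log\ell\ll\log M\ll t_0\ll\ell^{1/4}$, and we fix
\begin{equation}\label{eq:scales}
M=\bigl\lceil\exp(\ell^{1/10})\bigr\rceil,\qquad t_0=\ell^{1/5},\qquad\Delta=M^{-\varepsilon/32}.
\end{equation}
The number $\Delta$ will be the accuracy of the coupling; $\ell^k\Delta^{c}\to0$ for all constants $k,c>0$.

\section{A priori bounds on the number of zeros}\label{sec:apriori}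

Zeros of a holomorphic function are counted from above by Jensen's formula. If $h$ is holomorphic near $\mathbb{D}(z_0,R)$ and $h(z_0)\ne0$, then $\sum_j\log(R/|z_j-z_0|)$, summed over the zeros in the disc, equals the mean of $\log|h|$ over the boundary circle minus $\log|h(z_0)|$. Hence for $0<r<R$
\begin{equation}\label{eq:jensen}
\#\{\text{zeros of }h\text{ in }\mathbb{D}(z_0,r)\}\le\frac1{\log(R/r)}\,\log\frac{\max_{\mathbb{D}(z_0,R)}|h|}{|h(z_0)|}.
\end{equation}
The maximum is controlled by Markov's inequality. The difficulty is the lower bound for $|h(z_0)|$: the coefficients may be discrete, and to bound all moments of the right side we need $|h(z_0)|\le e^{-Ck}$ to have probability exponentially small in $k$.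

Lacunary sums give this. Consider $\sum_{j=1}^k\pm3^{-j}$ with independent random signs. Two sign vectors that first differ at $i$ give sums at distance at least $2\cdot3^{-i}-2\sum_{j>i}3^{-j}\ge3^{-i}\ge3^{-k}$, so every interval of length less than $3^{-k}$ has probability at most $2^{-k}$. Symmetrization reduces general laws to this situation.

\begin{lemma}\label{lem:smallball}
There are constants $\Lambda\ge1$ and $\theta\in(0,1)$ with the following property. If $\zeta_1,\dots,\zeta_k$ are independent and satisfy \textup{(A)}, if $b_1,\dots,b_k$ are nonzero reals with $|b_{j+1}|\le e^{-\Lambda}|b_j|$, and if the random variable $Y_0$ is independent of $(\zeta_j)$, then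
\[
\mathbb{P}\Bigl(\Bigl|Y_0+\sum_{j=1}^kb_j\zeta_j\Bigr|\le\frac{|b_k|}{6}\Bigr)\le\theta^k.
\]
\end{lemma}

\begin{proof}
Let $S=\sum_jb_j\zeta_j$, let $(\zeta_j')$ be an independent copy of $(\zeta_j)$, $S'=\sum_jb_j\zeta_j'$ and $\tilde\zeta_j=\zeta_j-\zeta_j'$. Put $r=|b_k|/6$. For real $y$,
\[
\mathbb{P}(|S-y|\le r)^2=\mathbb{P}(|S-y|\le r,\ |S'-y|\le r)\le\mathbb{P}(|S-S'|\le2r),
\]
so after conditioning on $Y_0$ it suffices to bound the last probability by $\theta^{2k}$.

We have $\mathbb{E}\tilde\zeta_j^2=2$ and $\mathbb{E}|\tilde\zeta_j|^{2+\varepsilon}\le2^{2+\varepsilon}C_*$. Choose $K_0$ with $K_0^{-\varepsilon}2^{2+\varepsilon}C_*\le\frac12$, and call $j$ \emph{active} if $2^{-1/2}\le|\tilde\zeta_j|\le K_0$. The values $|\tilde\zeta_j|<2^{-1/2}$ contribute at most $\frac12$ to $\mathbb{E}\tilde\zeta_j^2$, and the values $|\tilde\zeta_j|>K_0$ contribute at most $K_0^{-\varepsilon}\mathbb{E}|\tilde\zeta_j|^{2+\varepsilon}\le\frac12$. The remaining contribution is at least $1$, so $j$ is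 active with probability at least $K_0^{-2}$.

The $\tilde\zeta_j$ are independent and symmetric, so $S-S'$ has the law of $\sum_j\chi_jb_j\tilde\zeta_j$ with independent random signs $\chi_j$, independent of $(\tilde\zeta_j)$. Condition on all $\tilde\zeta_j$ and on the signs $\chi_j$ of the inactive indices, and let $J$ be the set of active indices. Choose $\Lambda\ge1$ with $K_0e^{-\Lambda}/(1-e^{-\Lambda})\le2^{-3/2}$. If two sign vectors on $J$ first differ at $i$, the two sums differ by at least
\[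
2\cdot2^{-1/2}|b_i|-2K_0\sum_{j>i}|b_j|\ge\bigl(2\cdot2^{-1/2}-2\cdot2^{-3/2}\bigr)|b_i|\ge2^{-1/2}|b_k|>4r .
\]
So at most one of the $2^{|J|}$ sign vectors gives a sum in $[-2r,2r]$, and
\[
\mathbb{P}(|S-S'|\le2r)\le\mathbb{E}\,2^{-|J|}=\prod_{j=1}^k\Bigl(1-\tfrac12\mathbb{P}(j\in J)\Bigr)\le\Bigl(1-\tfrac12K_0^{-2}\Bigr)^k .
\]
Take $\theta=(1-\frac12K_0^{-2})^{1/2}$.
\end{proof}

At a point $x$ with $1-x\approx\delta$, the numbers $c_mx^m$ become lacunary along an arithmetic progression of step about $\Lambda/\delta$. The degree allows about $n\delta$ such steps, which suffices as long as $\delta\gg\ell/n$; the last interval, of length $K\ell/n$, is handled by a single disc.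

\begin{lemma}\label{lem:moments}
Let $q\ge1$. For $h\in\mathcal{P}_n$ and $n\ge n_0(q)$,
\[
\|N_h(0,1-e^{-t}]\|_q\le C_q(1+t)^2\quad\bigl(0\le t\le\tfrac12\ell\bigr),\qquad\|N_h(0,1]\|_q\le C_q\ell^2 .
\]
\end{lemma}

\begin{proof}
Let $h=\sum_mc_m\zeta_mx^m$, $0<\delta\le\frac12$ and $z_\delta=1-\frac32\delta\ge\frac14$.

\emph{Lower bound at $z_\delta$.} Let $d=\lceil(\Lambda+2)/\delta\rceil\le(\Lambda+3)/\delta$, $m_j=m_*+jd$, $b_j=c_{m_j}z_\delta^{m_j}$ and $k_{\max}=\lfloor(n-m_*)/d\rfloor$. For $1\le j<k_{\max}$,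
\[
|b_{j+1}/b_j|\le3z_\delta^{\,d}\le3e^{-\frac32\delta d}\le3e^{-3}e^{-\Lambda}\le e^{-\Lambda}.
\]
The function $1-y-e^{-2y}$ is concave, vanishes at $0$ and is positive at $\frac34$, so $z_\delta\ge e^{-3\delta}$. Also $\delta m_k\le m_*+k(\Lambda+3)\le C(k+1)$. Hence $\frac16|b_k|\ge\frac1{12}m_k^{-1/2}e^{-3\delta m_k}\ge\delta e^{-C(k+1)}$. Apply Lemma~\ref{lem:smallball} to $\zeta_{m_1},\dots,\zeta_{m_k}$, with $Y_0$ the sum of the other terms of $h(z_\delta)$:
\begin{equation}\label{eq:lower}
\mathbb{P}\bigl(|h(z_\delta)|\le\delta e^{-C(k+1)}\bigr)\le\theta^k,\qquad0\le k\le k_{\max}.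
\end{equation}

\emph{One dyadic interval.} The disc $\mathbb{D}(z_\delta,\frac12\delta)$ contains $[1-2\delta,1-\delta]$, and on $\mathbb{D}(z_\delta,\frac54\delta)$ we have $|z|\le1-\frac14\delta$, so $|h|\le\mathcal{S}:=\sum_m|c_m\zeta_m|(1-\frac14\delta)^m$. Let $Y=\log(\mathcal{S}/|h(z_\delta)|)$, with $Y=\infty$ if $h(z_\delta)=0$. By \eqref{eq:jensen}, $N:=N_h[1-2\delta,1-\delta]\le Y/\log\frac52\le2Y$. Since $\mathbb{E}\mathcal{S}\le C/\delta$, we have $\mathbb{P}(\mathcal{S}>e^k/\delta)\le Ce^{-k}$. Together with \eqref{eq:lower} this gives a constant $C'$ such that, with $\theta_1=\max(\theta,e^{-1})$ and $y_k=2\log\frac1\delta+C'(k+1)$,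
\[
\mathbb{P}(Y>y_k)\le C\theta_1^k,\qquad0\le k\le k_{\max}.
\]
Split according to the first $k$ with $Y\le y_k$, and use $N\le n$ if there is none:
\[
\mathbb{E}N^q\le(2y_0)^q+\sum_{k=1}^{k_{\max}}(2y_k)^q\,C\theta_1^{k-1}+Cn^q\theta_1^{k_{\max}}\le C_q\bigl(1+\log\tfrac1\delta\bigr)^q+Cn^q\theta_1^{k_{\max}} .
\]
For $n\ge2m_*$ we have $k_{\max}\ge\frac{n\delta}{2(\Lambda+3)}-1$. So the last term is at most $C$ when $\delta\ge\delta_n:=K\ell/n$, for a constant $K=K_q$ large enough.

\emph{Summation.} The intervals $[1-2\delta,1-\delta]$ with $\delta=2^{-i}$, $1\le i\le i_1$, cover $[0,1-2^{-i_1}]$, and by Minkowski's inequality $\|N_h(0,1-2^{-i_1}]\|_q\le C_q\sum_{i\le i_1}(1+i)\le C_qi_1^2$ whenever $2^{-i_1}\ge\delta_n$. For the first claim take $i_1=\max(1,\lceil t/\log2\rceil)$; then $2^{-i_1}\ge\frac12n^{-1/2}\ge\delta_n$. The largest $i_1$ with $2^{-i_1}\ge\delta_n$ has $2^{-i_1}<2\delta_n$, which gives $\|N_h(0,1-2\delta_n]\|_q\le C_q\ell^2$.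

\emph{The last interval.} Let $\delta=\delta_n$. The disc $\mathbb{D}(z_\delta,\frac32\delta)$ contains $[1-2\delta,1]$. On $\mathbb{D}(z_\delta,3\delta)$ we have $|z|\le1+\frac32\delta$, hence $|z|^m\le e^{\frac32\delta n}=n^{3K/2}$ and $|h|\le n^{3K/2}\sum_m|c_m\zeta_m|$, whose expectation is at most $Cn^{3K/2+1}$. By Markov's inequality and \eqref{eq:lower}, the logarithm in \eqref{eq:jensen} is at most $C_K\ell+C'(k+1)$ off an event of probability $C\theta_1^k$, for $0\le k\le k_{\max}$. The same splitting gives $\|N_h[1-2\delta_n,1]\|_q\le C_q\ell$.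
\end{proof}

\section{Coupling with a polynomial with Gaussian tail}\label{sec:coupling}

\subsection{Logarithmic time}

The change of variable $x=1-e^{-t}$ sends $x=1$ to infinity, whereas a polynomial of degree $n$ has no structure on scales finer than $1/n$. We modify it slightly. Let $T=\log(n+1)$ and, for $t\in[0,T]$,
\[
x_t=\Bigl(1+\frac1n\Bigr)(1-e^{-t}),\qquad\lambda_t=\frac{dx_t}{dt}=\Bigl(1+\frac1n\Bigr)e^{-t}=1-x_t+\frac1n .
\]
The map $t\mapsto x_t$ is an increasing bijection from $[0,T]$ onto $[0,1]$, and $\lambda_t$ is the natural length scale at $x_t$. We have $n\lambda_t=e^{T-t}\ge1$, $\frac{d}{dt}\lambda_t=-\lambda_t$, and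
\begin{equation}\label{eq:xt}
1-x_t\le\lambda_t,\qquad x_t^m\le e\,e^{-\lambda_tm}\quad(0\le m\le n),\qquad\lambda_t\min\Bigl(n,\frac1{1-x_t}\Bigr)\le2 .
\end{equation}
The second bound follows from $x_t=1+\frac1n-\lambda_t\le\exp(\frac1n-\lambda_t)$, the third from $\lambda_t=(1-x_t)+\frac1n$. With the scales \eqref{eq:scales}, for large $n$,
\begin{equation}\label{eq:late}
m_*\le M<n,\qquad x_t\ge\tfrac12\ \ (t\ge t_0),\qquad M\lambda_t\le2Me^{-t_0}\to0\ \ (t\ge t_0),\qquad\log M=o(t_0).
\end{equation}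
We write $F(t)=f_n(x_t)$; primes on functions of $t$ are $t$-derivatives.

\subsection{The coupling}

For general laws the symmetric interval of Section~\ref{sec:signs} is replaced by a random one. This is the one-variable Skorokhod embedding: for a centered variable $Y$ with $0<\mathbb{E}Y^2<\infty$ and law $\nu$ there is a random pair $U^-\le0\le U^+$ such that, if $W$ is a Brownian motion independent of the pair and $\tau$ is its exit time from $(U^-,U^+)$ (with $\tau=0$ if $U^-U^+=0$), then $W(\tau)$ has law $\nu$ and $\mathbb{E}\tau=\mathbb{E}Y^2$. Indeed, give $(0,0)$ the mass $\nu(\{0\})$ and put the measure $(\mathbb{E}Y^+)^{-1}(v-u)\,\nu(du)\nu(dv)$ on $u<0<v$. Given the pair $(u,v)$, the motion exits at $v$ with probability $\frac{-u}{v-u}$ and at $u$ with probability $\frac{v}{v-u}$, and $\mathbb{E}\tau=-uv=\mathbb{E}W(\tau)^2$; integrating and using $\mathbb{E}Y^-=\mathbb{E}Y^+$ gives the claim.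

We need three inequalities. Doob's inequality: $\mathbb{E}\sup_s|\mathcal{M}_s|^q\le C_q\mathbb{E}|\mathcal{M}_{\mathrm{end}}|^q$ for $q>1$ and a martingale $\mathcal{M}$ that is bounded or has finitely many steps. The Burkholder--Davis--Gundy inequality: $\mathbb{E}\tau^{q/2}\le C_q\mathbb{E}\sup_{s\le\tau}|W(s)|^q$ for a stopping time $\tau$. The von Bahr--Esseen inequality: $\mathbb{E}|\sum_jY_j|^q\le2\sum_j\mathbb{E}|Y_j|^q$ for independent centered $Y_j$ and $1\le q\le2$. Given the pair, $W(\cdot\wedge\tau)$ is a bounded martingale, so the first two give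
\begin{equation}\label{eq:BDG}
\mathbb{E}\tau^{1+\varepsilon/2}\le C\,\mathbb{E}|W(\tau)|^{2+\varepsilon}=C\,\mathbb{E}|Y|^{2+\varepsilon}.
\end{equation}

\begin{proposition}\label{prop:coupling}
For large $n$ one can construct, on one probability space, variables $\xi_0,\dots,\xi_n$ with the given joint law, independent standard Gaussian variables $g_M,\dots,g_n$ that are independent of $(\xi_0,\dots,\xi_{M-1})$, and an event $\mathcal{E}$ with $\mathbb{P}(\mathcal{E}^c)\le C\Delta$, such that the following holds. Let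
\[
h_n=\mu+X,\qquad\mu=\sum_{m<M}c_m\xi_mx^m,\qquad X=\sum_{m=M}^nc_mg_mx^m,\qquad H(t)=h_n(x_t).
\]
Then $h_n\in\mathcal{P}_n$, and on $\mathcal{E}$
\begin{equation}\label{eq:close}
|F-H|\le\Delta,\qquad|F'-H'|\le4\Delta\qquad\text{on }[0,T].
\end{equation}
\end{proposition}

The theorems concern only the law of $f_n$, so we may and do work on this space.

\begin{proof}
\emph{Construction.} Take independent pairs $(U_m^-,U_m^+)$, $M\le m\le n$, embedding the laws of $c_m\xi_m$, and a Brownian motion $W$ independent of them. Put $\tau_{M-1}=0$ and let $\tau_m-\tau_{m-1}$ be the exit time of $W(\tau_{m-1}+\cdot)-W(\tau_{m-1})$ from $(U_m^-,U_m^+)$. By the strong Markov property the vectors $\bigl(\tau_m-\tau_{m-1},W(\tau_m)-W(\tau_{m-1})\bigr)$ are independent, and the second coordinate has the law of $c_m\xi_m$. Let $V_{M-1}=0$ and $V_m=\sum_{j=M}^mc_j^2$. As $c_m\ne0$ for $m\ge M$, we can define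
\[
\xi_m=\frac{W(\tau_m)-W(\tau_{m-1})}{c_m},\qquad g_m=\frac{W(V_m)-W(V_{m-1})}{c_m}\qquad(M\le m\le n),
\]
and take $\xi_0,\dots,\xi_{M-1}$ independent of $W$ and of the pairs. The $g_m$ are normalized increments of $W$ over disjoint deterministic intervals, so all the stated laws hold and $h_n\in\mathcal{P}_n$.

\emph{The clocks are close.} The process $\tau_m-V_m$ is a sum of the independent centered variables $\tau_j-\tau_{j-1}-c_j^2$, whose moments of order $1+\frac\varepsilon2\in(1,\frac32]$ are at most $Cj^{-1-\varepsilon/2}$ by \eqref{eq:BDG} and \eqref{eq:weights}. By Doob and von Bahr--Esseen,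
\[
\mathbb{E}\max_m|\tau_m-V_m|^{1+\varepsilon/2}\le C\sum_{j\ge M}j^{-1-\varepsilon/2}\le CM^{-\varepsilon/2}.
\]
This is where the moment of order $2+\varepsilon$ produces a power of $M$. Let $\varrho=\Delta^4=M^{-\varepsilon/8}$. Markov's inequality gives $\mathbb{P}(\max_m|\tau_m-V_m|>\varrho)\le CM^{-\varepsilon/2+(\varepsilon/8)(1+\varepsilon/2)}\le CM^{-\varepsilon/4}\le C\Delta$.

\emph{The partial sums are close.} Cover $[0,V_n+1]$ by the intervals $[k\varrho,(k+1)\varrho]$; since $V_n\le C\ell$, at most $C\ell/\varrho$ are needed. Two times at distance at most $\varrho$ lie in the same interval or in adjacent ones, so their $W$-values differ by at most $3\max_k\sup_{s\le\varrho}|W(k\varrho+s)-W(k\varrho)|$. By the reflection principle each supremum exceeds $\frac13\varrho^{1/4}$ with probability at most $4\exp(-\varrho^{-1/2}/18)$. As $\ell\le\varrho^{-1}$ for large $n$,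
\[
\mathbb{P}\Bigl(\sup_{s,s'\le V_n+1,\ |s-s'|\le\varrho}|W(s)-W(s')|>\Delta\Bigr)\le C\ell\varrho^{-1}e^{-\varrho^{-1/2}/18}\le C\varrho .
\]
Let $D_m=W(\tau_m)-W(V_m)$ and $\mathcal{E}=\{\max_{M\le m\le n}|D_m|\le\Delta\}$. The last two estimates give $\mathbb{P}(\mathcal{E}^c)\le C\Delta$.

\emph{The functions are close.} We have $c_m(\xi_m-g_m)=D_m-D_{m-1}$ with $D_{M-1}=0$, and for real $u_m$
\[
\sum_{m=M}^n(D_m-D_{m-1})u_m=D_nu_n+\sum_{m=M}^{n-1}D_m(u_m-u_{m+1}).
\]
On $\mathcal{E}$ the left side is thus at most $\Delta$ times $|u_n|+\sum_m|u_m-u_{m+1}|$. Let $x\in[0,1]$. For $u_m=x^m$ this factor is $u_M\le1$, so $|f_n-h_n|\le\Delta$. For $u_m=mx^{m-1}$ with $x>0$ the ratio $u_{m+1}/u_m=x(1+\frac1m)$ decreases in $m$, so $u_m$ first increases and then decreases, and the factor is at most $2\max_mu_m$. Since $mx^{m-1}\le\sum_{i<m}x^i\le\min(n,\frac1{1-x})$, we get $|f_n'-h_n'|\le2\Delta\min(n,\frac1{1-x})$. Multiply by $\lambda_t$ and use \eqref{eq:xt}.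
\end{proof}

\section{The conditionally Gaussian process}\label{sec:cov}

Let $\mathcal{F}$ be the $\sigma$-field generated by $\xi_0,\dots,\xi_{M-1}$. We write $X(t)$, $\mu(t)$ for the values at $x_t$. Given $\mathcal{F}$, the process $H=\mu+X$ is Gaussian with mean $\mu$ and the deterministic covariance of $X$. Let $\sigma_t^2=\operatorname{Var}X(t)$, $r_t=\operatorname{Cov}(X(t),X'(t))$, $\omega_t^2=\operatorname{Var}X'(t)-r_t^2/\sigma_t^2$, and let $\bar V(t)=\sum_{M\le m\le1/\lambda_t}c_m^2$ be the variance carried by the indices below the cutoff $1/\lambda_t\le n$. The next lemma says that the formulas of Section~\ref{sec:series} persist.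

\begin{lemma}\label{lem:cov}
The following hold as $n\to\infty$, uniformly over $t_0\le t\le u\le T$.
\begin{itemize}
\item[(a)] $\operatorname{Cov}(X(t),X(u))=\bar V(t)+O(1)$, $\bar V(t)=(1+o(1))t$ and $\bar V(u)-\bar V(t)\ge\frac12(u-t)-\frac12$. In particular $\sigma_t^2=(1+o(1))t$.
\item[(b)] $\operatorname{Var}X'(t)\le C$, and $\operatorname{Var}X'(t)=\frac14+o(1)$ uniformly on $[t_0,T-t_0]$.
\item[(c)] $|\operatorname{Cov}(X'(t'),X(u'))|\le C$ for all $t',u'\in[t_0,T]$, and $|\operatorname{Cov}(X'(t),X'(u))|\le Ce^{-(u-t)}$.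
\item[(d)] $\omega_t^2\ge c$.
\item[(e)] $\mathbb{E}\mu(t)^2\le C\ell^{1/10}$ and $\mathbb{E}\mu'(t)^2\le C\lambda_t^2M^2=o(1)$.
\end{itemize}
\end{lemma}

\begin{proof}
Throughout, $X'(t)=\lambda_t\sum_mc_mg_m\,mx_t^{m-1}$, and $x_t^{-1}\le2$ by \eqref{eq:late}.

(a) The covariance is $\sum_{m=M}^nc_m^2(x_tx_u)^m$. By \eqref{eq:xt}, $1-(x_tx_u)^m\le m(1-x_t)+m(1-x_u)\le2m\lambda_t$, so the terms $m\le1/\lambda_t$ sum to $\bar V(t)$ up to an error $\sum_{m\le1/\lambda_t}Cm^{-1}\cdot2m\lambda_t\le C$. By \eqref{eq:xt} and \eqref{eq:sums} the terms $m>1/\lambda_t$ sum to at most $C\lambda_t\sum_me^{-\lambda_tm}\le C$. Since $\sup_{m\ge M}\bar a_m\to0$ and $\log\frac1{\lambda_t}=t+O(\frac1n)$, we get $\bar V(t)=(1+o(1))(t-\log M+O(1))=(1+o(1))t$, because $\log M=o(t_0)$. Finally $c_m^2\ge\frac1{2m}$ for $m\ge M$, and $\sum_{y<m\le y'}\frac1m\ge\log\frac{y'}{y+1}\ge\log\frac{y'}y-1$ for $1\le y\le y'$; take $y=1/\lambda_t$, $y'=1/\lambda_u$, so that $y'/y=e^{u-t}$.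

(b) Write $\lambda=\lambda_t$, $x=x_t$. Then $\operatorname{Var}X'(t)=\lambda^2\sum_{m=M}^n(1+\gamma_m)mx^{2m-2}\le C\lambda^2\sum_mme^{-\lambda m}\le C$. Let $t\le T-t_0$, so $n\lambda\ge e^{t_0}\to\infty$. Since $1-x=\lambda(1-\frac1{n\lambda})$ and $x\to1$, the full series satisfies $\lambda^2\sum_{m\ge1}mx^{2m-2}=\lambda^2(1-x)^{-2}(1+x)^{-2}\to\frac14$ uniformly. The terms $m<M$ contribute at most $\lambda^2M^2\to0$. For $m>n$ use $x\le e^{-(\lambda-1/n)}\le e^{-\lambda/2}$; as $y\mapsto ye^{-\lambda y}$ decreases for $y\ge n\ge1/\lambda$, these terms contribute at most $4\lambda^2\int_n^\infty ye^{-\lambda y}\,dy=4(1+n\lambda)e^{-n\lambda}\to0$. The factors $1+\gamma_m$ tend to $1$ uniformly in $m\ge M$.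

(c) The first covariance is $\lambda_{t'}\sum_mc_m^2m\,x_{t'}^{m-1}x_{u'}^m\le C\lambda_{t'}\sum_{m=1}^nx_{t'}^{m-1}\le C$ by the last bound in \eqref{eq:xt}. The second is at most $C\lambda_t\lambda_u\sum_{m\le n}mx_t^{m-1}\le C\lambda_u/\lambda_t=Ce^{-(u-t)}$ by \eqref{eq:xt} and \eqref{eq:sums}.

(d) On $[t_0,T-t_0]$ this follows from (a)--(c), but we need it up to $T$. The conditional variance is the error of the best linear prediction:
\[
\omega_t^2=\inf_{w'}\operatorname{Var}\bigl(X'(t)-w'X(t)\bigr)=\inf_w\ x^{-2}\sum_{m=M}^nc_m^2x^{2m}(\lambda m-w)^2 .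
\]
If $w\ge\frac58$, then $|\lambda m-w|\ge\frac18$ for $m\in[\frac1{4\lambda},\frac1{2\lambda}]$; if $w<\frac58$, the same holds for $m\in[\frac3{4\lambda},\frac1\lambda]$. Both ranges lie in $[M,n]$ by \eqref{eq:late} and contain at least $\frac1{4\lambda}-1\ge\frac1{8\lambda}$ integers. On them $c_m^2\ge\frac1{4m}\ge\frac\lambda4$ and $x^{2m}\ge(1-\lambda)^{2/\lambda}\ge\frac1{16}$, since $\lambda\le\frac12$. So $\omega_t^2\ge\frac1{8\lambda}\cdot\frac\lambda4\cdot\frac1{16}\cdot\frac1{64}$.

(e) $\mathbb{E}\mu(t)^2\le\sum_{m<M}c_m^2\le C(1+\log M)$ and $\mathbb{E}\mu'(t)^2\le\lambda_t^2\sum_{m<M}c_m^2m^2\le C\lambda_t^2M^2$.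
\end{proof}

Two functions that are close in $C^1$ can have different numbers of zeros if one of them is nearly tangent to the axis. To exclude near tangencies we compare a time $t$ with the nearest point of a grid. This requires a bound on $H''$ and a bound on the joint density of $(H,H')$.

\begin{lemma}\label{lem:regular}
Let $Q=\sup_{[t_0,T]}|H''|$.
\begin{itemize}
\item[(a)] $\mathbb{E}Q^2\le CT^2$.
\item[(b)] For $t\in[t_0,T]$ and $y_1,y_2>0$, $\ \mathbb{P}\bigl(|H(t)|\le y_1,\ |H'(t)|\le y_2\,\big|\,\mathcal{F}\bigr)\le Cy_1y_2$ and $\mathbb{P}\bigl(|H(t)|\le y_1\,\big|\,\mathcal{F}\bigr)\le Cy_1$.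
\item[(c)] Given $\mathcal{F}$, almost surely no $t\in[t_0,T]$ satisfies $H(t)=H'(t)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) With $h=h_n$, $\lambda=\lambda_t$ and the derivatives of $h$ taken at $x_t$, we have $H'=\lambda h'$, $H''=\lambda^2h''-\lambda h'$ and $H'''=\lambda^3h'''-3\lambda^2h''+\lambda h'$. For $j=1,2,3$, by \eqref{eq:xt} and \eqref{eq:sums},
\[
\mathbb{E}(\lambda^jh^{(j)})^2\le\lambda^{2j}\sum_{m=j}^nc_m^2m^{2j}x_t^{2m-2j}\le C\lambda^{2j}\sum_mm^{2j-1}e^{-\lambda m}\le C .
\]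
So $\|H''(t)\|_2$ and $\|H'''(t)\|_2$ are bounded, and $Q\le|H''(t_0)|+\int_{t_0}^T|H'''|\,dt$ gives $\|Q\|_2\le CT$.

(b) Given $\mathcal{F}$, the vector $(H(t),H'(t))$ is Gaussian with covariance determinant $\sigma_t^2\omega_t^2\ge c$, so its density is at most $(2\pi\sigma_t\omega_t)^{-1}\le C$; likewise the density of $H(t)$ is at most $(\sqrt{2\pi}\sigma_t)^{-1}\le C$.

(c) Fix $K$ and a grid in $[t_0,T]$ with at most $T/\delta+2$ points, such that each $t$ is within $\delta$ of a grid point. If $Q\le K$ and $H(t)=H'(t)=0$, then $|H'(t_i)|\le K\delta$ and $|H(t_i)|\le K\delta^2$ at a grid point $t_i$. By (b) this has conditional probability at most $(T/\delta+2)CK^2\delta^3$. Let $\delta\to0$ and then $K\to\infty$; note $Q<\infty$.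
\end{proof}

\section{The expected number of zeros}\label{sec:mean}

\begin{lemma}[Transfer]\label{lem:transfer}
$\sup_{b\in(t_0,T]}\mathbb{E}\bigl|N_F[t_0,b]-N_H[t_0,b]\bigr|^2\to0$.
\end{lemma}

\begin{proof}
Let $\mathcal{G}$ be the event that $\mathcal{E}$ holds, $|H(t_0)|>\Delta$, $|H(b)|>\Delta$, and each $t\in[t_0,b]$ satisfies $|H(t)|>\Delta$ or $|H'(t)|>4\Delta$.

\emph{On $\mathcal{G}$ the counts agree.} Let $H_\vartheta=H+\vartheta(F-H)$ for $\vartheta\in[0,1]$. By \eqref{eq:close}, $H_\vartheta\ne0$ at $t_0$ and $b$, and if $H_\vartheta(t)=0$ then $|H(t)|\le\Delta$, so $|H'(t)|>4\Delta$ and $H_\vartheta'(t)\ne0$. Thus the zeros of each $H_\vartheta$ are simple and interior, hence isolated and finite in number. Fix $\vartheta_0$ and surround the zeros of $H_{\vartheta_0}$ by disjoint closed intervals on which $H'_{\vartheta_0}$ does not vanish; then $H_{\vartheta_0}$ has opposite signs at the two ends of each, and $|H_{\vartheta_0}|$ is bounded below outside them. These properties are stable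 under small $C^1$ perturbations, so for $\vartheta$ near $\vartheta_0$ the function $H_\vartheta$ has exactly one zero in each interval and none outside. The number of zeros is locally constant on $[0,1]$, hence constant, and $N_F[t_0,b]=N_H[t_0,b]$.

\emph{The event $\mathcal{G}^c$ is rare.} By Lemma~\ref{lem:regular}(a), $\mathbb{P}(Q>\Delta^{-1/4})\le CT^2\Delta^{1/2}$. Take a grid in $[t_0,T]$ with at most $T/\Delta+2$ points such that each $t$ is within $\Delta$ of a grid point. Suppose $Q\le\Delta^{-1/4}$, $|H(t)|\le\Delta$ and $|H'(t)|\le4\Delta$ for some $t\in[t_0,b]$. Then $|H'|\le4\Delta+Q\Delta\le5\Delta^{3/4}$ within distance $\Delta$ of $t$, so at a grid point $|H'(t_i)|\le5\Delta^{3/4}$ and $|H(t_i)|\le\Delta+5\Delta^{7/4}\le6\Delta$. By Lemma~\ref{lem:regular}(b) this has probability at most $(T/\Delta+2)C\Delta^{7/4}\le CT\Delta^{3/4}$. The two endpoint conditions and $\mathcal{E}$ fail with probability at most $C\Delta$. Altogether $\mathbb{P}(\mathcal{G}^c)\le CT^2\Delta^{1/2}$.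

\emph{Conclusion.} By the Cauchy--Schwarz inequality and Lemma~\ref{lem:moments} with $q=4$, applied to $f_n,h_n\in\mathcal{P}_n$,
\[
\mathbb{E}|N_F-N_H|^2\le\mathbb{E}\bigl[(N_F^2+N_H^2)\mathbf{1}_{\mathcal{G}^c}\bigr]\le C\ell^4\,(T^2\Delta^{1/2})^{1/2}\to0.\qedhere
\]
\end{proof}

Given $\mathcal{F}$, the process $H$ on $[t_0,T]$ satisfies the hypotheses of Theorem~\ref{thm:KR}(i) by Lemma~\ref{lem:cov}(a) and Lemma~\ref{lem:regular}(c). Let $\rho_1(t)$ be its conditional intensity, an $\mathcal{F}$-measurable variable. Then $\mathbb{E}N_H(I)=\int_I\mathbb{E}\rho_1(t)\,dt$ for intervals $I\subset[t_0,T]$.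

\begin{lemma}\label{lem:intensity}
$\mathbb{E}\rho_1(t)\le Ct^{-1/2}$ on $[t_0,T]$, and $\mathbb{E}\rho_1(t)=\dfrac{1+o(1)}{2\pi\sqrt t}$ uniformly on $[t_0,T-t_0]$.
\end{lemma}

\begin{proof}
We take expectations in \eqref{eq:rho1bounds}. By Lemma~\ref{lem:cov}(a),(c),(e), uniformly for $t\ge t_0=\ell^{1/5}$,
\[
\mathbb{E}|\kappa_t|\le\|\mu'(t)\|_2+\frac{|r_t|}{\sigma_t^2}\|\mu(t)\|_2\le C\lambda_tM+\frac{C\ell^{1/20}}t=o(1),\qquad
1\ge\mathbb{E}e^{-\mu(t)^2/2\sigma_t^2}\ge1-\frac{C\ell^{1/10}}{t}=1-o(1).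
\]
Also $\sigma_t=(1+o(1))\sqrt t$, $\omega_t\le C$, and $\omega_t^2=\frac14+o(1)-O(1/t)=\frac14+o(1)$ on $[t_0,T-t_0]$ by Lemma~\ref{lem:cov}(b),(c).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:mean}]
By Lemma~\ref{lem:intensity},
\[
\mathbb{E}N_H[t_0,T]=\frac{1+o(1)}\pi\bigl(\sqrt{T-t_0}-\sqrt{t_0}\bigr)+O\Bigl(\frac{t_0}{\sqrt T}\Bigr)=\frac{1+o(1)}\pi\sqrt T,
\]
and by Lemma~\ref{lem:transfer} the same holds for $\mathbb{E}N_F[t_0,T]$. For the early zeros, $1-x_{t_0}=\lambda_{t_0}-\frac1n\ge e^{-t_0}-\frac1n\ge e^{-t_0-1}$, so Lemma~\ref{lem:moments} gives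
\begin{equation}\label{eq:early}
\|N_F(0,t_0)\|_2\le C(2+t_0)^2=O(\ell^{2/5})=o(\sqrt\ell).
\end{equation}
The point $x=1$ accounts for at most one zero, and $T\sim\log n$. This proves the first claim. The polynomial $f_n(-x)$ has coefficients $(-1)^m\xi_m$, which satisfy (A), so the claim holds for the zeros in $(-1,0)$ as well; the point $x=0$ adds at most one zero.
\end{proof}

\section{Convergence to local time}\label{sec:law}

The number of zeros is not a continuous functional of the rescaled path $F(\alpha T)/\sqrt T$, so the central limit theorem does not reach it directly. Following Section~\ref{sec:series}, we compare it in $L^2$ with a smoothed occupation time, which is a bounded functional of that path. Let $\varphi\ge0$ be continuous, supported in $[-1,1]$, with $\int\varphi=1$, and let $\varphi_\eta(z)=\eta^{-1}\varphi(z/\eta)$. Let $t_n(1)=T$ and, for $s<1$, define $t_n(s)$ by $x_{t_n(s)}=1-n^{-s}$. Then $\lambda_{t_n(s)}=n^{-s}+n^{-1}\in[n^{-s},2n^{-s}]$, so $t_n(s)=s\ell+O(1)=(s+o(1))T$.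 For a continuous function $G$ on $[0,T]$ put
\[
A_\eta^G(s)=\frac1{\sqrt{2\pi T}}\int_{t_0}^{t_n(s)}\varphi_\eta\bigl(G(u)/\sqrt T\bigr)\,du,\qquad0\le T^{-1/2}A_\eta^G(s)\le\sup\varphi_\eta .
\]
Let $B$ be a standard Brownian motion and $p_{\alpha,\beta}$ the density of $(B_\alpha,B_\beta)$ for $\alpha\ne\beta$. It is continuous and
\begin{equation}\label{eq:pbound}
p_{\alpha,\beta}(z,w)\le p_{\alpha,\beta}(0,0)=\frac1{2\pi\sqrt{\min(\alpha,\beta)\,|\alpha-\beta|}},
\end{equation}
and the right side is integrable: since $\int_0^\beta(\alpha(\beta-\alpha))^{-1/2}d\alpha=\pi$, its integral over $[0,s]^2$ is $s$. Define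
\[
I_0=\iint_{[0,s]^2}p_{\alpha,\beta}(0,0)\,d\alpha\,d\beta,\qquad I_1(\eta)=\iint_{[0,s]^2}\int\varphi_\eta(w)\,p_{\alpha,\beta}(0,w)\,dw\,d\alpha\,d\beta,
\]
\[
I_2(\eta,\eta')=\iint_{[0,s]^2}\mathbb{E}\bigl[\varphi_\eta(B_\alpha)\varphi_{\eta'}(B_\beta)\bigr]\,d\alpha\,d\beta,\qquad\mathcal{R}_s(\eta)=\frac{I_0-2I_1(\eta)+I_2(\eta,\eta)}{2\pi}.
\]
For fixed $\alpha\ne\beta$ the integrands of $I_1$ and $I_2$ are averages of $p_{\alpha,\beta}$ over shrinking neighborhoods of $(0,0)$. By \eqref{eq:pbound} and dominated convergence,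
\begin{equation}\label{eq:Ilimits}
I_1(\eta)\to I_0,\qquad I_2(\eta,\eta')\to I_0,\qquad\mathcal{R}_s(\eta)\to0\qquad(\eta,\eta'\to0).
\end{equation}

\begin{proposition}\label{prop:L2}
Fix $s\in(0,1]$ and $\eta>0$, and let $b=t_n(s)$, $N=N_H[t_0,b]$, $A=A_\eta^H(s)$. Then $\limsup_nT^{-1}\mathbb{E}(N-A)^2\le\mathcal{R}_s(\eta)$.
\end{proposition}

We expand the square and show
\begin{equation}\label{eq:three}
\limsup_n\frac{\mathbb{E}N^2}T\le\frac{I_0}{2\pi},\qquad\liminf_n\frac{\mathbb{E}[NA]}T\ge\frac{I_1(\eta)}{2\pi},\qquad\lim_n\frac{\mathbb{E}A^2}T=\frac{I_2(\eta,\eta)}{2\pi}.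
\end{equation}
Only one-sided bounds are needed for the first two terms, so Fatou's lemma suffices for the second. All three limits rest on the following convergence. Fix $\alpha\ne\beta$ in $(0,1)$ and let $t=\alpha T$, $u=\beta T$; for large $n$ both lie in $[t_0,T-t_0]$. By Lemma~\ref{lem:cov}(a)--(c),(e),
\begin{equation}\label{eq:fourlimit}
\begin{split}
&\text{the covariance of }\bigl(X(t)/\sqrt T,\ X(u)/\sqrt T,\ X'(t),\ X'(u)\bigr)\text{ tends to that of }\bigl(B_\alpha,B_\beta,\tfrac12Z',\tfrac12Z''\bigr),\\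
&\text{and }\bigl(\mu(t)/\sqrt T,\ \mu(u)/\sqrt T,\ \mu'(t),\ \mu'(u)\bigr)\to0\text{ in }L^2,
\end{split}
\end{equation}
where $Z',Z''$ are standard normal, independent of each other and of $B$. We also use a continuity principle: if $\psi$ is continuous with polynomial growth, then $\mathbb{E}\psi(Y)$ is a continuous function of the mean and covariance of the Gaussian vector $Y$, because convergence of these parameters implies convergence in distribution with all moments bounded.

The third limit in \eqref{eq:three} is now immediate. By \eqref{eq:fourlimit}, $(H(\alpha T),H(\beta T))/\sqrt T\Rightarrow(B_\alpha,B_\beta)$. Moreover $T^{-1}\mathbb{E}A^2$ is $\frac1{2\pi}$ times the integral of $\mathbb{E}[\varphi_\eta(H(\alpha T)/\sqrt T)\varphi_\eta(H(\beta T)/\sqrt T)]$ over $[t_0/T,b/T]^2$, where $t_0/T\to0$ and $b/T\to s$; apply bounded convergence.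

\subsection{Zeros at bounded distance}

The two-point intensity is easy to bound when $|t-u|$ is large and awkward near the diagonal. We avoid the diagonal by showing that pairs of zeros at bounded distance contribute $o(T)$: a unit window rarely contains a zero, and by Jensen's formula it never contains many.

\begin{lemma}\label{lem:window}
$\sup_I\mathbb{E}N_H(I)^2\to0$, where $I$ ranges over the intervals $I\subset[t_0,T]$ of length at most $1$.
\end{lemma}

\begin{proof}
Let $t$ be the left endpoint of $I$. By Lemma~\ref{lem:intensity}, $\mathbb{P}(N_H(I)\ge1)\le\mathbb{E}N_H(I)\le Ct^{-1/2}$. Cover $I$ by at most $16$ intervals $[v,v+\frac1{16}]$ with $v\in[t,t+1]\cap[t_0,T]$. Fix one, and let $x=x_v$, $\lambda=\lambda_v$, $h=h_n$. Since $x_{v'}-x_v=\lambda(1-e^{-(v'-v)})\le\lambda/16$ for $v'$ in this interval, its image lies in $\mathbb{D}(x,\lambda/8)$, and by \eqref{eq:jensen} the number of zeros there is at most $\log(\mathcal{S}/|h(x)|)/\log2$ with $\mathcal{S}=\max_{\mathbb{D}(x,\lambda/4)}|h|$.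 The function $|h|^2$ is subharmonic, so $|h(z)|^2$ is at most its average over $\mathbb{D}(z,\lambda/4)\subset\mathbb{D}(x,\lambda/2)$ for $z\in\mathbb{D}(x,\lambda/4)$. Comparing areas, $\mathbb{E}\mathcal{S}^2\le4\sup_{z\in\mathbb{D}(x,\lambda/2)}\mathbb{E}|h(z)|^2$. For such $z$ we have $|z|\le1+\frac1n-\frac12\lambda$, so $|z|^{2m}\le e^2e^{-\lambda m}$ for $m\le n$ and, by \eqref{eq:sums}, $\mathbb{E}|h(z)|^2=\sum_mc_m^2|z|^{2m}\le C(1+\log\frac1\lambda)\le Ct$. Hence $\mathbb{P}(\mathcal{S}>e^y\sqrt t)\le Ce^{-2y}$, while $\mathbb{P}(|h(x)|\le e^{-y})\le Ce^{-y}$ by Lemma~\ref{lem:regular}(b). So $\log(\mathcal{S}/|h(x)|)$ exceeds $2y+\frac12\log t$ with probability at most $Ce^{-y}$, which gives $\|N_H(I)\|_4\le C\log t$. By Cauchy--Schwarz,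
\[
\mathbb{E}N_H(I)^2\le\|N_H(I)\|_4^2\ \mathbb{P}(N_H(I)\ge1)^{1/2}\le C(\log t)^2t^{-1/4},
\]
and $t\ge t_0\to\infty$.
\end{proof}

\subsection{The second moment of the count}

For $t\ne u$ in $[t_0,T]$ the vector $(X(t),X(u))$ is nondegenerate: if $w_1X(t)+w_2X(u)$ has variance $0$, then $w_1x_t^m+w_2x_u^m=0$ for $m=M,M+1$, a linear system with determinant $x_t^Mx_u^M(x_u-x_t)\ne0$. So Theorem~\ref{thm:KR}(ii) applies to $H$ given $\mathcal{F}$; let $\rho_2(t,u)$ be the conditional two-point intensity. For disjoint intervals $I,J\subset[t_0,T]$,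
\begin{equation}\label{eq:IJ}
\mathbb{E}\bigl[N_H(I)N_H(J)\,\big|\,\mathcal{F}\bigr]=\iint_{I\times J}\rho_2(t,u)\,dt\,du .
\end{equation}
To see this, let $K$ be the gap between $I$ and $J$, let $i,k,j$ be the numbers of zeros in $I,K,J$, and write $y^{[2]}=y(y-1)$. Then $2ij=(i+k+j)^{[2]}-(i+k)^{[2]}-(k+j)^{[2]}+k^{[2]}$. Apply the theorem to the four intervals $I\cup K\cup J$, $I\cup K$, $K\cup J$, $K$. The four integrals are finite since $N_H\le n$, and their signed sum is the integral over $(I\times J)\cup(J\times I)$, where $\rho_2$ is symmetric.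

\emph{Domination.} Let $\Sigma$ be the covariance matrix of $(X(t),X(u))$, $\mathbf{m}=(\mu(t),\mu(u))^\top$ and $\Theta=\mathbf{m}^\top\Sigma^{-1}\mathbf{m}$. The conditional density of $(H(t),H(u))$ at $(0,0)$ is $e^{-\Theta/2}/(2\pi\sqrt{\det\Sigma})$. Let $\mathbf{v}$ be the row vector $\operatorname{Cov}\bigl(X'(t),(X(t),X(u))\bigr)$. By \eqref{eq:regression}, given $H(t)=H(u)=0$ the variable $H'(t)$ has mean $\mu'(t)-\mathbf{v}\Sigma^{-1}\mathbf{m}$ and variance $\operatorname{Var}X'(t)-\mathbf{v}\Sigma^{-1}\mathbf{v}^\top\in[0,C]$. In particular $\mathbf{v}\Sigma^{-1}\mathbf{v}^\top\le C$, and the Cauchy--Schwarz inequality for the form $\Sigma^{-1}$ gives $|\mathbf{v}\Sigma^{-1}\mathbf{m}|^2\le C\Theta$. The same holds for $H'(u)$. Using $|yy'|\le\frac12(y^2+y'^2)$ and $(1+\Theta)e^{-\Theta/2}\le2$,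
\begin{equation}\label{eq:dom}
\rho_2(t,u)\le\frac C{\sqrt{\det\Sigma}}\bigl(1+\mu'(t)^2+\mu'(u)^2\bigr),\qquad\mathbb{E}\rho_2(t,u)\le\frac C{\sqrt{\det\Sigma}} .
\end{equation}
For $t<u$, Lemma~\ref{lem:cov}(a) gives
\[
\frac{\det\Sigma}{\sigma_t^2}=\sigma_u^2-\frac{\operatorname{Cov}(X(t),X(u))^2}{\sigma_t^2}=\bar V(u)+O(1)-\frac{(\bar V(t)+O(1))^2}{\bar V(t)+O(1)}=\bar V(u)-\bar V(t)+O(1),
\]
because $\bar V(t)\to\infty$ uniformly. The right side is at least $\frac12(u-t)-C$. So there is an integer $R$, independent of $n$, such that $\det\Sigma\ge c\,t(u-t)$ whenever $u-t\ge R$. In rescaled time,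
\begin{equation}\label{eq:dom2}
T\,\mathbb{E}\rho_2(\alpha T,\beta T)\le C\,p_{\alpha,\beta}(0,0)\qquad\text{if }\alpha T,\beta T\in[t_0,T],\ |\alpha-\beta|T\ge R .
\end{equation}

\emph{Pointwise limit.} Fix $\alpha\ne\beta$ in $(0,1)$. The density of $(H(t),H(u))$ at the origin is $T^{-1}$ times that of $(H(t),H(u))/\sqrt T$. By \eqref{eq:regression} and the continuity principle, $T\rho_2(t,u)$ is a function of the covariance and the mean in \eqref{eq:fourlimit} that is continuous where the covariance of the first two coordinates is invertible. Hence $T\rho_2(\alpha T,\beta T)\to p_{\alpha,\beta}(0,0)(\mathbb{E}|Z/2|)^2=\frac1{2\pi}p_{\alpha,\beta}(0,0)$ in probability. By \eqref{eq:dom} it is bounded by $C_{\alpha,\beta}(1+\mu'(t)^2+\mu'(u)^2)$ with $\mathbb{E}\mu'(t)^2+\mathbb{E}\mu'(u)^2\to0$, so it is uniformly integrable and the expectations converge.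

\emph{Conclusion.} Partition $[t_0,b]$ into consecutive intervals $I_1,I_2,\dots$ of length $1$, the last one of length at most $1$, and write $N^2=\sum_{j,k}N_H(I_j)N_H(I_k)$. The pairs with $|j-k|\le R$ contribute to $\mathbb{E}N^2$ at most $(2R+1)\sum_k\mathbb{E}N_H(I_k)^2=o(T)$, by Lemma~\ref{lem:window}. If $|j-k|>R$, points of $I_j$ and $I_k$ are at distance at least $R$, so by \eqref{eq:IJ} these pairs contribute at most
\[
T\iint\mathbf{1}\bigl\{\alpha T,\beta T\in[t_0,b],\ |\alpha-\beta|T\ge R\bigr\}\ T\,\mathbb{E}\rho_2(\alpha T,\beta T)\,d\alpha\,d\beta .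
\]
The indicator tends to that of $[0,s]^2$ almost everywhere. Dominated convergence, with \eqref{eq:dom2}, proves the first bound in \eqref{eq:three}.

\subsection{The cross term}

Fix $u\in[t_0,b]$ and let $J_u=\{t\in[t_0,b]:|t-u|\ge1\}$, a union of at most two intervals. We need the expected number of zeros weighted by a function of $H(u)$, so we condition on $\mathcal{F}$ and on $X(u)=y$. By \eqref{eq:regression}, $H$ is then again a Gaussian process with smooth mean and smooth paths, and on $J_u$ its variance is positive by the nondegeneracy of $(X(t),X(u))$. By Lemma~\ref{lem:regular}(c) and Fubini's theorem, for almost every $y$ it has almost surely no double zero. So Theorem~\ref{thm:KR}(i) applies on $J_u$ for almost every $y$. Multiply the formula by $\varphi_\eta((\mu(u)+y)/\sqrt T)\,p_{X(u)}(y)$ and integrate in $y$. The conditional density of $H(t)$ at $0$ given $X(u)=y$, times $p_{X(u)}(y)$, equals $p_{H(t)}(0)$ times the conditional density of $X(u)$ at $y$ given $H(t)=0$. Therefore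
\[
\mathbb{E}\bigl[N_H(J_u)\,\varphi_\eta(H(u)/\sqrt T)\,\big|\,\mathcal{F}\bigr]=\int_{J_u}\Psi_n(t,u)\,dt,
\]
\[
\Psi_n(t,u)=p_{H(t)}(0)\ \mathbb{E}\bigl[|H'(t)|\,\varphi_\eta(H(u)/\sqrt T)\,\big|\,H(t)=0\bigr]\ge0,
\]
where the density and the expectation in $\Psi_n$ are conditional on $\mathcal{F}$. For $t=\alpha T$, $u=\beta T$ with $\alpha\ne\beta$ in $(0,1)$, \eqref{eq:fourlimit}, \eqref{eq:regression} and the continuity principle give, in probability,
\[
\sqrt T\,\Psi_n(\alpha T,\beta T)\to p_{B_\alpha}(0)\ \mathbb{E}|Z/2|\ \mathbb{E}\bigl[\varphi_\eta(B_\beta)\,\big|\,B_\alpha=0\bigr]=\frac1{\sqrt{2\pi}}\int\varphi_\eta(w)\,p_{\alpha,\beta}(0,w)\,dw .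
\]
Since $N\ge N_H(J_u)$ for every $u$,
\begin{align*}
\frac{\mathbb{E}[NA]}T&\ge\frac1{T\sqrt{2\pi T}}\int_{t_0}^b\!\int_{J_u}\mathbb{E}\Psi_n(t,u)\,dt\,du\\
&=\frac1{\sqrt{2\pi}}\iint\mathbf{1}\bigl\{\alpha T,\beta T\in[t_0,b],\ |\alpha-\beta|T\ge1\bigr\}\ \mathbb{E}\bigl[\sqrt T\,\Psi_n(\alpha T,\beta T)\bigr]\,d\alpha\,d\beta .
\end{align*}
Apply Fatou's lemma to the expectation (it holds under convergence in probability, by passing to subsequences) and then to the integral in $(\alpha,\beta)$. This gives the second bound in \eqref{eq:three} and completes the proof of Proposition~\ref{prop:L2}.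

\subsection{Return to $f_n$}

The coupling of Section~\ref{sec:coupling} works on $[0,1]$ only: for $u_m=(-x)^m$ the variation $\sum_m|u_m-u_{m+1}|$ has order $1/(1-x)$ instead of $1$. The polynomial $f_n(-x)$ has its own coupling, on another probability space, and no joint coupling is available. We therefore first turn Proposition~\ref{prop:L2} into a statement about the law of $f_n$ alone. Let $F^\pm(t)=f_n(\pm x_t)$ and $A_\eta^\pm(s)=A_\eta^{F^\pm}(s)$.

\begin{lemma}\label{lem:L2F}
For $s\in(0,1]$ and $\eta>0$, $\ \limsup_nT^{-1}\mathbb{E}\bigl(N_n^\pm(s)-A_\eta^\pm(s)\bigr)^2\le\mathcal{R}_s(\eta)$.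
\end{lemma}

\begin{proof}
It suffices to treat the sign $+$ and apply the result to $f_n(-x)$. With $b=t_n(s)$ we have $N_n^+(s)=N_F(0,b)$, and
\[
|N_F(0,b)-A^F_\eta|\le|N-A|+\bigl|N_F[t_0,b]-N\bigr|+N_F(0,t_0)+1+|A_\eta^F-A| .
\]
The second and third terms have $L^2$ norm $o(\sqrt T)$ by Lemma~\ref{lem:transfer} and \eqref{eq:early}; the constant $1$ accounts for a possible zero at $b$. On $\mathcal{E}$, $T^{-1/2}|A_\eta^F-A|\le\sup_{|z-z'|\le\Delta}|\varphi_\eta(z)-\varphi_\eta(z')|\to0$ by \eqref{eq:close} and uniform continuity, and on $\mathcal{E}^c$, whose probability tends to $0$, it is at most $\sup\varphi_\eta$. Minkowski's inequality and Proposition~\ref{prop:L2} finish the proof.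
\end{proof}

\subsection{The joint limit}\label{sec:joint}

\begin{lemma}\label{lem:clt}
The finite-dimensional distributions of $T^{-1/2}\bigl(F^+(\alpha T),F^-(\alpha T)\bigr)_{0<\alpha<1}$ converge to those of $(B^+_\alpha,B^-_\alpha)_{0<\alpha<1}$, where $B^+,B^-$ are independent standard Brownian motions.
\end{lemma}

\begin{proof}
Fix $\alpha,\beta\in(0,1)$ and let $y=x_{\alpha T}x_{\beta T}\in[0,1]$. For either sign, $\operatorname{Cov}(F^\pm(\alpha T),F^\pm(\beta T))=\sum_{m=0}^nc_m^2y^m$. The terms $m<M$ sum to $O(\ell^{1/10})$, and the others to $(\min(\alpha,\beta)+o(1))T$ by Lemma~\ref{lem:cov}(a). For opposite signs, \eqref{eq:weights} gives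
\[
\bigl|\operatorname{Cov}(F^+(\alpha T),F^-(\beta T))\bigr|=\Bigl|\sum_{m=0}^nc_m^2(-y)^m\Bigr|\le c_0^2+\Bigl|\sum_{m=1}^n\frac{(-y)^m}m\Bigr|+\sum_{m=1}^n\frac{\bar a_m}m=o(T):
\]
the alternating sum has decreasing terms and is at most $1$ in absolute value, and the last sum is $o(\log n)$ because $\bar a_m\to0$. A fixed linear combination of finitely many of the variables has the form $T^{-1/2}\sum_mc_mw_m\xi_m$ with bounded deterministic $w_m$, and its variance converges to that of the corresponding combination of $B^\pm$. If the limit is $0$, the combination tends to $0$ in $L^2$. Otherwise Lyapunov's condition holds, since $T^{-1-\varepsilon/2}\sum_m\mathbb{E}|c_mw_m\xi_m|^{2+\varepsilon}\le CT^{-1-\varepsilon/2}(1+\sum_{m\ge1}m^{-1-\varepsilon/2})\to0$, and the central limit theorem applies. The Cram\'er--Wold device concludes the proof.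
\end{proof}

We recall three facts. First, Brownian motion has local times $L_s^z$, continuous in the level $z$, with $L_s^0=L_s$ and $\int_0^s\psi(B_\alpha)\,d\alpha=\int\psi(z)L_s^z\,dz$ for bounded measurable $\psi$ (the occupation formula). Second, by L\'evy's theorem $L_1$ has the law of $|Z|$. Third \cite[Theorem~3.2]{Bil}: if random vectors satisfy $Y_{\eta,n}\Rightarrow Y_\eta$ as $n\to\infty$ for each $\eta$, $Y_\eta\Rightarrow Y$ as $\eta\to0$, and $\lim_{\eta\to0}\limsup_n\mathbb{P}(|Y_n-Y_{\eta,n}|\ge\delta)=0$ for each $\delta>0$, then $Y_n\Rightarrow Y$.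

\begin{proof}[Proof of Theorem~\ref{thm:law}]
Fix $s_1,\dots,s_k\in(0,1]$. Let $Y_n$, $Y_{\eta,n}$, $Y_\eta$, $Y$ be the vectors in $\mathbb{R}^{2k}$ whose coordinates, indexed by $s\in\{s_1,\dots,s_k\}$ and a sign, are respectively
\[
T^{-1/2}N_n^\pm(s),\qquad T^{-1/2}A_\eta^\pm(s),\qquad\frac1{\sqrt{2\pi}}\int_0^s\varphi_\eta(B_\alpha^\pm)\,d\alpha,\qquad\frac1{\sqrt{2\pi}}L_s^\pm ,
\]
where $L^\pm$ is the local time of $B^\pm$ at $0$.

\emph{$Y_{\eta,n}\Rightarrow Y_\eta$, with convergence of all joint moments.} A coordinate of $Y_{\eta,n}$ equals $(2\pi)^{-1/2}$ times the integral of $\varphi_\eta(F^\pm(\alpha T)/\sqrt T)$ over $\alpha\in[t_0/T,t_n(s)/T]$. So a joint moment of order $j$ is $(2\pi)^{-j/2}$ times the integral of $\mathbb{E}\prod_{i=1}^j\varphi_\eta(F^{\pm_i}(\alpha_iT)/\sqrt T)$ over a box in $[0,1]^j$ that converges to the limiting box. By Lemma~\ref{lem:clt} and bounded convergence it tends to the corresponding moment of $Y_\eta$. The vectors take values in a fixed compact set,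 on which polynomials are dense in the continuous functions, so convergence of moments implies convergence in distribution.

\emph{$Y_\eta\to Y$ almost surely and in $L^2$.} By the occupation formula, $\int_0^s\varphi_\eta(B_\alpha)\,d\alpha=\int\varphi_\eta(z)L_s^z\,dz\to L_s$ almost surely. Moreover
\[
\mathbb{E}\Bigl(\int_0^s\varphi_\eta(B_\alpha)\,d\alpha-\int_0^s\varphi_{\eta'}(B_\alpha)\,d\alpha\Bigr)^2=I_2(\eta,\eta)-2I_2(\eta,\eta')+I_2(\eta',\eta')\to0
\]
by \eqref{eq:Ilimits}, so the convergence holds in $L^2$.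

\emph{Convergence in distribution.} By Lemma~\ref{lem:L2F}, $\limsup_n\mathbb{E}|Y_n-Y_{\eta,n}|^2\le2\sum_i\mathcal{R}_{s_i}(\eta)$, which tends to $0$ with $\eta$ by \eqref{eq:Ilimits}. Chebyshev's inequality and the approximation theorem give $Y_n\Rightarrow Y$. Since $T\sim\log n$, this is the finite-dimensional convergence.

\emph{Moments.} Consider one coordinate, denoted by a superscript $\circ$. By Minkowski's inequality and Lemma~\ref{lem:L2F}, $\limsup_n\bigl|\|Y_n^\circ\|_2-\|Y_\eta^\circ\|_2\bigr|\le\mathcal{R}_s(\eta)^{1/2}$, and letting $\eta\to0$ gives $\mathbb{E}(Y_n^\circ)^2\to\mathbb{E}(Y^\circ)^2<\infty$. Nonnegative variables that converge in distribution, and whose expectations converge to the finite expectation of the limit, are uniformly integrable. So $(Y_n^\circ)^2$ is uniformly integrable for each coordinate. By $|y|\le1+y^2$ and $|yy'|\le\frac12(y^2+y'^2)$, so are the coordinates and their pairwise products, and all first and second mixed moments converge.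

\emph{The case $s=1$.} We have $N_{f_n}(0,1)=N_n^+(1)$. By L\'evy's theorem $\mathbb{E}L_1=\sqrt{2/\pi}$ and $\mathbb{E}L_1^2=1$, in agreement with $I_0=s$. The limit $L_1^+/\sqrt{2\pi}$ has the law of $|Z_1|/\sqrt{2\pi}$, mean $\frac1\pi$, as in Theorem~\ref{thm:mean}, and variance $\frac1{2\pi}-\frac1{\pi^2}$. Finally $N_{f_n}(-1,1)$ differs from $N_n^+(1)+N_n^-(1)$ by at most $1$, which affects neither the limit law nor the limits of the first two moments after division by $\sqrt{\log n}$. Since $L^+$ and $L^-$ are independent, the limit has the law of $(|Z_1|+|Z_2|)/\sqrt{2\pi}$ and variance $2(\frac1{2\pi}-\frac1{\pi^2})$.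
\end{proof}

\begin{thebibliography}{9}

\bibitem{AW}
Aza\"{\i}s and Wschebor, \emph{Level Sets and Extrema of Random Processes and Fields}.

\bibitem{Bil}
Billingsley, \emph{Convergence of Probability Measures}, 2nd ed.

\bibitem{KLN}
Manjunath Krishnapur, Erik Lundberg and Oanh Nguyen, \emph{The number of limit cycles bifurcating from a randomly perturbed center}, arXiv:2112.05672 (2021).

\end{thebibliography}
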